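\title{An energy for the noisy min-max game on trees,\\ and convergence of its value}

\begin{abstract}
Place independent uniform $\pm1$ cookies on the edges of the $d$-ary tree. Two players alternately move a token down the tree for $n$ rounds; one maximizes and the other minimizes the sum of the cookies along the path. We prove that on the binary tree the value $V_n$ of this game converges in distribution. The proof treats all $d\ge2$ at once, allows bounded integer cookies whose laws for the two players are reflections of each other and integrable leaf values, and also gives a polynomial rate of convergence and, for bounded leaf values, doubly exponential tails. The distributional recursion for $V_n$ is an exact alternating maximization of an explicit energy, which in a suitable variable is a polynomial on $\ell^2(\mathbb{Z})$. Monotonicity of the energy confines the law of $V_n$ up to translation, and a \L{}ojasiewicz inequality shows that the orbit has finite length.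
\end{abstract}

\section{The game and the results}\label{sec:intro}

Let $\mathbb{T}_d$ be the infinite rooted tree in which every vertex has $d$ children. On each edge $e$ place an independent \emph{cookie} $X_e$, uniformly distributed on $\{-1,1\}$. Two players see all the cookies. In the \emph{$n$-round game} they move a token from the root down to level $2n$: they take turns, player~1 first, and the player whose turn it is chooses a child of the current vertex. At the end player~2 pays player~1 the sum of the $2n$ cookies along the path. The \emph{value} $V_n$ is the largest payoff that player~1 can guarantee. It is computed backward: a vertex at level $2n$ has value $0$, and a vertex $v$ at an even (odd) level below $2n$ has as its value the maximum (minimum), over the children $w$ of $v$, of $X_{vw}$ plus the value of $w$. The value of the root is $V_n$, a random even integer in $[-2n,2n]$.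

What should one expect of its law? For $d=1$ nobody has a choice, $V_n$ is a simple random walk at time $2n$, and the law spreads out on the scale $\sqrt n$. For $d\ge2$ choice works against spreading. The value at a vertex of player~2 is large only if all $d$ options are large, and the value at a vertex of player~1 is small only if all $d$ options are small. So in each round a small tail probability is roughly raised to the power $d$, while the cookies displace it by at most $2$; this suggests a law concentrated near a center, with doubly exponential tails. The cookies are symmetric and the players move equally often, so the center should not run away, and the natural guess is that the law settles down. The following two facts are known.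
\begin{itemize}
\item[(K1)] For every fixed $d\ge2$ the sequence $(V_n)_{n\ge1}$ is tight; moreover $\sup_n\mathbb{P}(|V_n|\ge2k)\le e^{-cd^k}$ for some $c>0$ and all sufficiently large $k$.
\item[(K2)] For every fixed $d\ge3$, $V_n$ converges in distribution as $n\to\infty$.
\end{itemize}
The problem of proving convergence for $d=2$ comes from Angel, Ray and Spinka \cite{ARS}.

\begin{theorem}\label{thm:binary}
For $d=2$ and i.i.d.\ uniform $\pm1$ cookies, $V_n$ converges in distribution as $n\to\infty$.
\end{theorem}

The argument does not depend on $d$ or on the particular cookie law, so we prove the following more general statement.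

\begin{theorem}\label{thm:general}
Let $d\ge2$ and let $\mu$ be a probability measure on $\mathbb{Z}$ supported in $[-R,R]$, $1\le R<\infty$. All cookies are independent. Cookies on edges chosen by player~2 have law $\mu$, and cookies on edges chosen by player~1 have the reflected law, that of $-Y$ with $Y\sim\mu$. The vertices at level $2n$ carry i.i.d.\ integer leaf values with the law of $L$, $\mathbb{E}|L|<\infty$, independent of the cookies; the payoff is the cookie sum plus the leaf value reached. Let $V_n$ be the value and $a^n_k=\mathbb{P}(V_n\ge k)$, $k\in\mathbb{Z}$.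
\begin{itemize}
\item[(i)] $V_n$ converges in distribution, hence in total variation, to a proper random variable $V_\infty$; moreover $\sum_n\|a^{n+1}-a^n\|_{\ell^2(\mathbb{Z})}<\infty$.
\item[(ii)] There is $\gamma>0$ with $\sum_{m\ge n}\|a^{m+1}-a^m\|_{\ell^2(\mathbb{Z})}=O(n^{-\gamma})$.
\item[(iii)] If $L$ is bounded, there is $K$ with $\sup_n\mathbb{P}(V_n\ge K+2Rj)\le e^{-d^j}$ and $\sup_n\mathbb{P}(V_n<-K-2Rj)\le e^{-d^j}$ for all $j\ge0$. Also $\sum_k|\mathbb{P}(V_n\ge k)-\mathbb{P}(V_\infty\ge k)|=O(n^{-\gamma'})$ for some $\gamma'>0$.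
\end{itemize}
\end{theorem}

Theorem~\ref{thm:binary} is the case $d=2$, $\mu=\frac12(\delta_{-1}+\delta_1)$, $R=1$, $L=0$. Theorem~\ref{thm:general} covers all i.i.d.\ symmetric bounded integer cookies, and it reproves (K1) and (K2); the proof uses neither. The reflection hypothesis is a fairness condition: what a player gains from an edge of his own choosing has the law of $-Y$ for both players. Some hypothesis relating the two cookie laws is necessary: adding a constant $c\ne0$ to every cookie shifts $V_n$ by $2nc$ and destroys tightness.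

Section~\ref{sec:rec} derives the recursion for $a^n$, and Section~\ref{sec:model} shows the method on the game without cookies. The proof itself has four steps: the recursion increases an energy (Section~\ref{sec:energy}); the energy bound keeps the recentered orbit in a compact subset of $\ell^2$ (Section~\ref{sec:confine}); near each fixed point the energy deficit is bounded by a power of the step size (Sections~\ref{sec:poly} and~\ref{sec:loj}); and these facts force the total length of the orbit to be finite (Section~\ref{sec:conv}). Section~\ref{sec:rate} proves (ii) and (iii).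

\section{The distributional recursion}\label{sec:rec}

Throughout, $d,\mu,R,L$ are as in Theorem~\ref{thm:general} and $Y\sim\mu$. The norm $\|\cdot\|$ is that of $\ell^2(\mathbb{Z})$, scalar functions act on sequences coordinatewise, and $c,C$ denote positive constants, independent of $n$ and $k$, that may change from line to line.

We record an integer random variable $V$ by its tail sequence $a_k=\mathbb{P}(V\ge k)$, because both operations in the game act simply on tails. The minimum and the maximum of $d$ independent copies of $V$ have tails $f(a)$ and $g(a)$, where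
\[
f(x)=x^d,\qquad g(x)=1-(1-x)^d .
\]
Both maps are increasing bijections of $[0,1]$, fix $0$ and $1$, and are $d$-Lipschitz on $[0,1]$. For $Y$ independent of $V$, the variables $V+Y$ and $V-Y$ have tails $Aa$ and $A^*a$, where
\[
(Au)_k=\sum_j\mu(j)u_{k-j},\qquad (A^*u)_k=\sum_j\mu(j)u_{k+j}.
\]
The constant $0$ has tail $H$, $H_k=\mathbf{1}_{k\le0}$. Summing $a_k$ over $k\ge1$ and $1-a_k$ over $k\le0$ gives $\mathbb{E}V^+$ and $\mathbb{E}V^-$, so
\begin{equation}\label{eq:mean}
\sum_k|a_k-H_k|=\mathbb{E}|V|,\qquad \sum_k(a_k-H_k)=\mathbb{E}V .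
\end{equation}
The operators $A$ and $A^*$ are averages of translations by at most $R$. This gives the following facts.
\begin{itemize}
\item[(A1)] If $u$ is nonincreasing, so are $Au$ and $A^*u$, and both $(Au)_k$ and $(A^*u)_k$ lie in $[u_{k+R},u_{k-R}]$.
\item[(A2)] $A$ and $A^*$ have norm at most $1$ on $\ell^1$ and on $\ell^2$, and $\sum_k(Au)_k=\sum_ku_k$ for $u\in\ell^1$.
\item[(A3)] $\sum_kb_k(Au)_k=\sum_k(A^*b)_ku_k$ if $b$ is bounded and $u\in\ell^1$ (Fubini).
\item[(A4)] $AH$ and $A^*H$ are the tails of $Y$ and $-Y$. So $AH-H$ and $A^*H-H$ are finitely supported, and $\sum_k(AH-H)_k=\mathbb{E}Y$ by \eqref{eq:mean}.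
\end{itemize}
A reader interested only in Theorem~\ref{thm:binary} may read $f(x)=x^2$, $g(x)=2x-x^2$, $(Au)_k=(A^*u)_k=\frac12(u_{k-1}+u_{k+1})$ and $a^0=H$. Let
\[
\mathcal{D}=\{u\in[0,1]^{\mathbb{Z}}:\ u-H\in\ell^1\}\subset H+\ell^2 .
\]

\begin{lemma}\label{lem:rec}
Put $b^n=f(Aa^n)$ and $y^n=A^*b^n$. Then $a^{n+1}=g(y^n)$ for all $n\ge0$, and hence
\[
y^{n+1}=S(y^n),\qquad\text{where } S(y)=A^*f(Ag(y)).
\]
All $a^n,b^n,y^n$ are nonincreasing in $k$ and lie in $\mathcal{D}$.
\end{lemma}

\begin{proof}
We have $V_0=L$. Splitting the $(n+1)$-round game after its first round,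
\[
V_{n+1}=\max_{i\le d}(X_i+W_i),\qquad W_i=\min_{j\le d}\big(Y_{ij}+V_n^{(ij)}\big),
\]
where $-X_i\sim\mu$, $Y_{ij}\sim\mu$, the $V_n^{(ij)}$ are the values of the $n$-round games started at level $2$ and are copies of $V_n$, and all these variables are independent. Thus $Y_{ij}+V^{(ij)}_n$ has tail $Aa^n$, $W_i$ has tail $b^n$, $X_i+W_i$ has tail $y^n$, and $V_{n+1}$ has tail $g(y^n)$. Tails are nonincreasing with values in $[0,1]$. Since $\mathbb{E}|L|<\infty$, \eqref{eq:mean} gives $a^0\in\mathcal{D}$. The maps $f,g$ preserve $\mathcal{D}$ because $|f(u_k)-H_k|=|f(u_k)-f(H_k)|\le d|u_k-H_k|$, and likewise for $g$; the maps $A,A^*$ preserve $\mathcal{D}$ because $Au-H=A(u-H)+(AH-H)\in\ell^1$ by (A2) and (A4), and likewise for $A^*$.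
\end{proof}

\begin{example}\label{ex:first}
In the setting of Theorem~\ref{thm:binary}, the first round reads as follows; entries to the left of the table are $1$ and entries to the right are $0$.
\[
\begin{array}{c|ccccc}
k&-2&-1&0&1&2\\ \hline
Aa^0&1&1&1/2&1/2&0\\
b^0&1&1&1/4&1/4&0\\
y^0&1&5/8&5/8&1/8&1/8\\
a^1&1&55/64&55/64&15/64&15/64
\end{array}
\]
So $V_1$ equals $-2,0,2$ with probabilities $9/64$, $40/64$, $15/64$.
\end{example}

Two standard routes to convergence are closed. The recursion preserves the coordinatewise order, but this helps only if consecutive terms are ordered, and $a^0$ and $a^1$ in Example~\ref{ex:first} are not. The recursion also commutes with translations, so every translate of a fixed point is a fixed point, and the recursion is not a contraction on any set of laws that contains a fixed point and one of its translates.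

\section{The game without cookies}\label{sec:model}

Take $d=2$ and $\mu=\delta_0$, so that all randomness sits in the leaves. Then $A=A^*=\mathrm{Id}$ and each coordinate evolves on its own, by $a\mapsto b=a^2\mapsto 1-(1-b)^2$. Since
\[
g(f(a))-a=a(1-a)(a^2+a-1),
\]
the increasing map $g\circ f$ has the fixed points $0$, $\xi=\frac{\sqrt5-1}{2}$ and $1$, and $a^n_k$ tends to $1$, $\xi$ or $0$ according as $a^0_k$ is larger than, equal to, or smaller than $\xi$. So $V_\infty$ is a constant, unless some $a^0_k$ equals $\xi$, in which case it takes two values, the larger with probability $\xi$. This direct argument dies as soon as cookies couple the coordinates. Here is an argument that survives.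

\emph{An energy.} For $a,b\in[0,1]$ let
\[
e(a,b)=ab-\tfrac23b^{3/2}-\Big[a-\tfrac23+\tfrac23(1-a)^{3/2}\Big].
\]
It is concave in each variable separately, and
\[
\partial_be=a-\sqrt b,\qquad \partial_ae=b-1+\sqrt{1-a}.
\]
So for fixed $a$ the maximizer is $b=a^2$, and for fixed $b$ the maximizer is $a=1-(1-b)^2$. The two half-steps of the recursion are the two partial maximizations of $e$. In particular $h(a)=e(a,a^2)$ does not decrease along orbits.

\emph{Confinement.} We have $h(0)=h(1)=0$, and $h'(a)=a^2-1+\sqrt{1-a}$ has the sign of $g(f(a))-a$. So $h$ decreases on $(0,\xi)$, increases on $(\xi,1)$, and is negative on $(0,1)$. Hence $\sum_k|h(a^n_k)|\le\sum_k|h(a^0_k)|$: only boundedly many coordinates can be at distance at least $\varepsilon$ from $\{0,1\}$. The profile cannot flatten. It is essential that the two maxima of $h$ have equal height; otherwise the sum over $k$ would diverge.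

\emph{A polynomial.} The function $h$ is not analytic at $a=1$. Substituting $a=g(y)$ turns $\sqrt{1-a}$ into $1-y$, and
\[
i(y):=h(g(y))=\tfrac13(2y-y^2)^3-y^2+\tfrac23y^3,\qquad i'(y)=2(1-y)\big(s(y)-y\big),
\]
where $s(y)=(2y-y^2)^2$ is the recursion in the variable $y$ and $s(y)-y=y(y-1)(y^2-3y+1)$. Let $p$ be a fixed point of $s$ at which $s(y)-y$ vanishes to order $m$; a nonzero polynomial makes $m$ finite, and here $m=1$ at each of $p=0,\xi^2,1$. Then $|i'(y)|\le C|y-p|^m$ near $p$, so
\begin{equation}\label{eq:toyloj}
|i(y)-i(p)|\le C|y-p|^{m+1}\le C|s(y)-y|^{(m+1)/m}.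
\end{equation}
The energy deficit is at most a power, larger than $1$, of the step size.

\emph{Finite length.} Imagine continuous time, with speed $\delta(t)$ and energy deficit $e(t)\downarrow0$. Strict concavity gives $-e'\ge c\delta^2$, which yields only $\int\delta^2<\infty$. But \eqref{eq:toyloj} reads $e^{1-\theta}\le C\delta$ with $\theta=1/(m+1)$, and then $-(e^\theta)'=-\theta e^{\theta-1}e'\ge c\delta$. So the length $\int\delta$ is at most $Ce(0)^\theta$, and the orbit converges.

With cookies, the term $ab$ becomes $\sum_kb_k(Aa)_k$, and \eqref{eq:toyloj} must be proved in infinitely many variables.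

\section{The energy}\label{sec:energy}

We look for a function $\mathcal{E}(a,b)$ that is stationary in $b$ when $f^{-1}(b_k)=(Aa)_k$ and stationary in $a$ when $g^{-1}(a_k)=(A^*b)_k$. The bilinear form $\sum_kb_k(Aa)_k$ has gradient $Aa$ in $b$ and gradient $A^*b$ in $a$; this is the one place where the reflection hypothesis is used. The remaining terms must be primitives of $f^{-1}$ and $g^{-1}$. On $[0,1]$ put
\[
\Phi(b)=\int_0^bt^{1/d}\,dt=\tfrac{d}{d+1}b^{1+1/d},\qquad
\Psi(a)=\int_0^a\big(1-(1-t)^{1/d}\big)\,dt,\qquad
Q(x)=\int_0^xf=\tfrac{x^{d+1}}{d+1}.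
\]
Then $\Phi'=f^{-1}$ and $\Psi'=g^{-1}$ are increasing, so $\Phi,\Psi$ are convex, and $\Phi(1)=\frac d{d+1}$, $\Psi(1)=Q(1)=\frac1{d+1}$. For $a,b\in\mathcal{D}$ define
\[
\mathcal{E}(a,b)=\sum_k\big[b_k(Aa)_k-\Phi(b_k)-\Psi(a_k)\big].
\]
The function $(b,x,a)\mapsto bx-\Phi(b)-\Psi(a)$ is Lipschitz on $[0,1]^3$ and vanishes at $(0,0,0)$ and, because $\Phi(1)+\Psi(1)=1$, at $(1,1,1)$. As $b,Aa,a\in\mathcal{D}$, the $k$th term is at most $C(|b_k-H_k|+|(Aa)_k-H_k|+|a_k-H_k|)$ in absolute value, and the sum converges absolutely. The hypothesis $\mathbb{E}|L|<\infty$ serves to make the initial energy finite.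

\begin{lemma}[Alternating maximization]\label{lem:alt}
Let $a,a',b,b'\in\mathcal{D}$.
\begin{itemize}
\item[(a)] If $b=f(Aa)$, then $\mathcal{E}(a,b)-\mathcal{E}(a,b')\ge\frac1{2d}\|b-b'\|^2$.
\item[(b)] If $a=g(A^*b)$, then $\mathcal{E}(a,b)-\mathcal{E}(a',b)\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Here $(Aa)_k=\Phi'(b_k)$, so
\[
\mathcal{E}(a,b)-\mathcal{E}(a,b')=\sum_k\big[\Phi(b'_k)-\Phi(b_k)-\Phi'(b_k)(b'_k-b_k)\big].
\]
The function $\Phi(t)-t^2/(2d)$ is $C^1$ on $[0,1]$ with second derivative $(t^{1/d-1}-1)/d\ge0$ on $(0,1]$. It is therefore convex and lies above its tangent at $b_k$, which says that the $k$th term is at least $(b'_k-b_k)^2/(2d)$.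

(b) Since $a-a'\in\ell^1$, (A3) gives $\sum_kb_k(A(a-a'))_k=\sum_k(A^*b)_k(a_k-a'_k)$, and $(A^*b)_k=\Psi'(a_k)$. Hence
\[
\mathcal{E}(a,b)-\mathcal{E}(a',b)=\sum_k\big[\Psi(a'_k)-\Psi(a_k)-\Psi'(a_k)(a'_k-a_k)\big]\ge0
\]
by convexity of $\Psi$.
\end{proof}

Eliminate $b$: since $xf(x)-\Phi(f(x))=x^{d+1}-\frac d{d+1}x^{d+1}=Q(x)$,
\[
J(a):=\mathcal{E}(a,f(Aa))=\sum_k\big[Q((Aa)_k)-\Psi(a_k)\big],\qquad a\in\mathcal{D}.
\]

\begin{proposition}\label{prop:gain}
Let $\delta_n=\|y^{n+1}-y^n\|$. Then $J(a^{n+1})-J(a^n)\ge\frac1{2d}\delta_n^2$ for all $n\ge0$.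
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:rec} and~\ref{lem:alt},
\[
J(a^n)=\mathcal{E}(a^n,b^n)\le\mathcal{E}(a^{n+1},b^n)\le J(a^{n+1})-\tfrac1{2d}\|b^{n+1}-b^n\|^2,
\]
and $\delta_n=\|A^*(b^{n+1}-b^n)\|\le\|b^{n+1}-b^n\|$ by (A2).
\end{proof}

\section{Confinement up to translation}\label{sec:confine}

The energy is a sum of translation-covariant terms, so it cannot see where the profile is. It does see its shape: we show that a lower bound on $J$ prevents the profile from flattening. The cost of a coordinate taking an intermediate value is measured by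
\[
h=Q-\Psi\quad\text{on }[0,1],\qquad h(0)=h(1)=0,
\]
which for $d=2$ is the function $h$ of Section~\ref{sec:model}. For $d=1$ it vanishes identically, in accordance with the spreading of the random walk.

\begin{lemma}\label{lem:h}
We have $h<0$ on $(0,1)$, and there is $c>0$ with $|h(a)|\ge ca^2$ on $[0,\frac12]$ and $|h(a)|\ge c(1-a)^{1+1/d}$ on $[\frac12,1]$.
\end{lemma}

\begin{proof}
We have $h'(a)=a^d-1+(1-a)^{1/d}$ on $[0,1]$, so $h'(0)=h'(1)=0$, and $h''(a)=da^{d-1}-\frac1d(1-a)^{1/d-1}$ on $[0,1)$. For $a\in(0,1)$, $h''(a)=0$ exactly when $d^2a^{d-1}(1-a)^{1-1/d}=1$. As $d\ge2$, the logarithm of the left side is strictly concave, so $h''$ has at most two zeros in $(0,1)$. If $h'$ had two zeros in $(0,1)$, then with $0$ and $1$ it would have four, and Rolle's theorem would give three zeros of $h''$. So $h'$ has at most one zero in $(0,1)$, and it has one, $\xi$, because $h(0)=h(1)$. Since $h''(0)=-\frac1d<0$, $h'$ is negative on $(0,\xi)$, so $h(\xi)<0$. On $(\xi,1)$ the sign of $h'$ is constant, and it is positive because $h(1)>h(\xi)$. Hence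 $h<0$ on $(0,1)$.

As $a\to0$, Taylor's formula gives $h(a)/a^2\to-\frac1{2d}$. As $r=1-a\to0$, $h'(a)=r^{1/d}+O(r)$, so $h(a)=-\int_a^1h'=-\frac d{d+1}r^{1+1/d}+O(r^2)$, and $1+1/d<2$. Thus $|h(a)|/a^2$ and $|h(a)|/(1-a)^{1+1/d}$ extend to positive continuous functions on $[0,\frac12]$ and $[\frac12,1]$.
\end{proof}

\begin{lemma}\label{lem:bound}
Let $C_0=\mathbb{E}Y/(d+1)$ and $M=C_0-J(a^0)$. Then $J(a^n)\le C_0$ and $\sum_k|h(a^n_k)|\le M$ for all $n\ge0$.
\end{lemma}

\begin{proof}
Let $a\in\mathcal{D}$. By Jensen's inequality $Q((Aa)_k)\le(AQ(a))_k$, so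
\[
J(a)\le\sum_k\big(AQ(a)-Q(a)\big)_k+\sum_kh(a_k).
\]
Write $Q(a)=Q(1)H+u$, where $u\in\ell^1$ since $Q$ is Lipschitz. By (A2) and (A4) the first sum converges absolutely and equals $Q(1)\sum_k(AH-H)_k+\sum_k(Au-u)_k=C_0$. With Proposition~\ref{prop:gain} and $h\le0$ we obtain $J(a^0)\le J(a^n)\le C_0-\sum_k|h(a^n_k)|$.
\end{proof}

In Example~\ref{ex:first}, $C_0=0$ and only $k=0,1$ contribute to $J(H)=(\frac1{24}-\frac13)+\frac1{24}=-\frac14$, so $M=\frac14$.

Now recenter. Let $m_n=\max\{k:a^n_k\ge\frac12\}$, a median of $V_n$, and $z^n_k=y^n_{k+m_n}$.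

\begin{lemma}\label{lem:compact}
There is $w\in\ell^2(\mathbb{Z})$ with $|z^n_k-H_k|\le w_k$ for all $n,k$. Hence every subsequence of $(z^n-H)$ has a further subsequence that converges in $\ell^2$.
\end{lemma}

\begin{proof}
Fix $n$ and drop it from the notation. For $j\ge1$ the numbers $a_{m+1}\ge\dots\ge a_{m+j}$ lie in $[0,\frac12)$, so Lemmas~\ref{lem:h} and~\ref{lem:bound} give $jc\,a_{m+j}^2\le M$. For $j\ge0$ the numbers $a_m\le\dots\le a_{m-j}$ lie in $[\frac12,1]$, so $(j+1)c(1-a_{m-j})^{1+1/d}\le M$. Since $d/(d+1)\ge2/3$,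
\[
a_{m+j}\le Cj^{-1/2},\qquad 1-a_{m-j}\le C(j+1)^{-2/3}.
\]
The first bound just fails to be square summable, but the application of $f$ on the way from $a$ to $y$ repairs it. By (A1), used twice, and $1-x^d\le d(1-x)$, for $j>2R$,
\begin{align*}
y_{m+j}&\le b_{m+j-R}\le(a_{m+j-2R})^d\le C(j-2R)^{-1},\\
1-y_{m-j}&\le1-b_{m-j+R}\le d(1-a_{m-j+2R})\le C(j-2R+1)^{-2/3}.
\end{align*}
Let $w_{j}$ and $w_{-j}$ be these right sides for $j>2R$, and $w_k=1$ for $|k|\le2R$; then $w\in\ell^2$. A sequence dominated by $w$ has a coordinatewise convergent subsequence by diagonalization, and this subsequence converges in $\ell^2$ by dominated convergence.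
\end{proof}

At this point $\sum_n\delta_n^2<\infty$, and we shall see that the limit points of $(z^n)$ are fixed points of $S$. This is not yet convergence. Nothing so far excludes a continuum of fixed points along which the orbit creeps with $\delta_n\to0$ and $\sum_n\delta_n=\infty$, perhaps from a profile to its translate and so on to infinity. To exclude it we need the analogue of \eqref{eq:toyloj}, and for that analyticity.

\section{The energy as a polynomial on $H+\ell^2$}\label{sec:poly}

The function $J$ is defined only for $[0,1]$-valued sequences, which contain no open subset of $H+\ell^2$, and $\Psi$ contains the term $(1-a)^{1+1/d}$, singular at the value that $a_k$ approaches as $k\to-\infty$. Both defects disappear in the variable $y$. For $y\in[0,1]$ the derivative of $\Psi(g(y))$ is $y\,g'(y)$, so $\Psi(g(y))=\widehat\Psi(y)$, where $\widehat\Psi(y)=\int_0^yt\,g'(t)\,dt$ is a polynomial. From now on $f,g,Q,\widehat\Psi$ are regarded as polynomials on $\mathbb{K}=\mathbb{R}$ or $\mathbb{C}$, and $X=\ell^2(\mathbb{Z};\mathbb{K})$; the complex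 case is needed once, in Section~\ref{sec:loj}. For $y\in H+X$ set
\[
I(y)=\sum_kt_k(y),\qquad t_k(y)=Q\big((Ag(y))_k\big)-\widehat\Psi(y_k).
\]

A map $P$ between Banach spaces over $\mathbb{K}$ is a \emph{continuous polynomial} if $P(\eta)=\sum_{m=0}^NB_m(\eta,\dots,\eta)$ with bounded $m$-linear maps $B_m$. Expanding by multilinearity shows that such a map is continuously Fr\'echet differentiable over $\mathbb{K}$, with derivative bounded on balls, hence Lipschitz on balls, and that a composition of continuous polynomials is one.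

\begin{proposition}\label{prop:poly}
\begin{itemize}
\item[(a)] $S$ maps $H+X$ into itself, $\eta\mapsto S(H+\eta)-H$ is a continuous polynomial $X\to X$, and $DS(y)=A^*\mathsf{F}A\mathsf{G}$, where $\mathsf{F},\mathsf{G}$ are the diagonal operators with entries $\mathsf{F}_k=f'((Ag(y))_k)$, $\mathsf{G}_k=g'(y_k)$.
\item[(b)] The sum defining $I$ converges absolutely, and $\eta\mapsto I(H+\eta)$ is a continuous polynomial $X\to\mathbb{K}$.
\item[(c)] $DI(y)[\eta]=\sum_kg'(y_k)\,(S(y)-y)_k\,\eta_k$. In particular, on each bounded subset of $H+X$,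
\begin{equation}\label{eq:grad}
\|DI(y)\|\le C\|S(y)-y\|.
\end{equation}
\item[(d)] $S$ commutes with translations, $I$ is translation invariant, and $I(y^n)=J(a^{n+1})$.
\item[(e)] $DS(y)$ is a compact operator on $X$ for every $y\in H+X$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $\varphi$ be $f$ or $g$. As $\varphi$ fixes $0$ and $1$, $\varphi(H_k+\eta_k)-H_k=\sum_{m=1}^d\frac1{m!}\varphi^{(m)}(H_k)\eta_k^m$. For a bounded sequence $(c_k)$ and $m\ge1$, the $m$-linear map $(u^{(1)},\dots,u^{(m)})\mapsto(c_ku^{(1)}_k\cdots u^{(m)}_k)_k$ is bounded from $X^m$ to $X$, because $|u_k|\le\|u\|$. So $\eta\mapsto\varphi(H+\eta)-H$ is a continuous polynomial, and its derivative is multiplication by $\varphi'(H_k+\eta_k)$. The maps $\eta\mapsto A(H+\eta)-H=(AH-H)+A\eta$ and the same with $A^*$ are continuous and affine by (A2) and (A4). Compose the four maps and use the chain rule.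

(b) With $y=H+\eta$, $t_k$ is a polynomial in the coordinates $\eta_j$, $|j-k|\le R$. We claim that for $|k|>R$ it has no monomial of degree $0$ or $1$. If $k>R$, all $H_j$ involved are $0$; then $(Ag(\eta))_k$ has no constant term, so $Q((Ag(\eta))_k)$ has monomials of degree at least $d+1$, and $\widehat\Psi(\eta_k)$ has monomials of degree at least $2$. If $k<-R$, all $H_j$ involved are $1$, and $g(1+\eta_j)=1-(-\eta_j)^d$. The constant term of $t_k$ is $Q(1)-\widehat\Psi(1)=Q(1)-\Psi(1)=0$. The other monomials come from $Q(1-v_k)-Q(1)$ with $v=A((-\eta)^d)$ and from $\widehat\Psi(1+\eta_k)-\widehat\Psi(1)=\int_0^{\eta_k}(1+t)\,d\,(-t)^{d-1}\,dt$, and all have degree at least $d\ge2$.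

In each of the two ranges $t_k$ is one fixed polynomial in $(\eta_{k-R},\dots,\eta_{k+R})$. For $m\ge2$ and offsets $j_1,\dots,j_m$, the Cauchy--Schwarz inequality for two factors and $|u_k|\le\|u\|$ for the others give $\sum_k\prod_{i=1}^m|u^{(i)}_{k+j_i}|\le\prod_{i=1}^m\|u^{(i)}\|$. So the sum of $t_k$ over each range converges absolutely and is a finite combination of bounded multilinear forms on the diagonal. The terms with $|k|\le R$ are polynomials in finitely many coordinates.

(c) Let $\eta$ be finitely supported. Then $t_k(y+s\eta)$ depends on $s$ for finitely many $k$ only, and differentiating at $s=0$, with $Q'=f$ and (A3),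
\[
DI(y)[\eta]=\sum_kf\big((Ag(y))_k\big)\big(A(g'(y)\eta)\big)_k-\sum_ky_kg'(y_k)\eta_k=\sum_k(S(y)-y)_k\,g'(y_k)\eta_k .
\]
Both sides are continuous in $\eta\in X$, since $S(y)-y\in X$ and $g'(y)$ is bounded. Finally $|y_k|\le1+\|y-H\|$, so $\sup_k|g'(y_k)|$ is bounded on bounded sets.

(d) Translations preserve $H+X$, since they change $H$ in finitely many places, and they commute with $A$, $A^*$ and coordinatewise maps. Translating $y$ reindexes the absolutely convergent series $\sum_kt_k(y)$. For $y\in\mathcal{D}$ the series for $I(y)$ and $J(g(y))$ agree term by term, and $g(y^n)=a^{n+1}$.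

(e) The sequences $y$ and $Ag(y)$ lie in $H+X$, so they tend to $0$ at $+\infty$ and to $1$ at $-\infty$. Since $d\ge2$, $f'(0)=0=g'(1)$; hence $\mathsf{F}_k\to0$ as $k\to+\infty$ and $\mathsf{G}_k\to0$ as $k\to-\infty$. Let $P_N$ be the projection onto the coordinates $|k|\le N$. Split $(1-P_N)\mathsf{F}A\mathsf{G}\eta$ into the coordinates $k>N$ and $k<-N$; in the second range $(A\mathsf{G}\eta)_k$ involves only $\mathsf{G}_j\eta_j$ with $j<-N+R$. Therefore
\[
\|(1-P_N)\mathsf{F}A\mathsf{G}\|\le\sup_{k>N}|\mathsf{F}_k|\,\|\mathsf{G}\|+\|\mathsf{F}\|\sup_{j<-N+R}|\mathsf{G}_j|\longrightarrow0 .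
\]
So $\mathsf{F}A\mathsf{G}$ is a norm limit of the finite-rank operators $P_N\mathsf{F}A\mathsf{G}$, and $DS(y)$ is compact.
\end{proof}

Part (e) is the linearized form of the heuristic in Section~\ref{sec:intro}: perturbations far out in either tail are nearly erased in one round. The bounded support of $\mu$ was used in (b) and (e), as it was in Lemma~\ref{lem:compact}.

\section{A \L{}ojasiewicz inequality at fixed points}\label{sec:loj}

We use three standard facts.
\begin{itemize}
\item[(F1)] \emph{Fredholm alternative.} If $T$ is a compact operator on a Hilbert space, then $\mathrm{Id}-T$ has closed range, and its kernel and the orthogonal complement of its range have the same finite dimension. If $\mathrm{Id}-T$ is injective, it has a bounded inverse.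
\item[(F2)] \emph{Inverse function theorem} (see \cite[\S15]{Dei}, also for the analytic version). Let $N$ be continuously differentiable over $\mathbb{K}$ near $0$ in a Banach space over $\mathbb{K}$, with $N(0)=0$ and $DN(0)$ invertible. Then $N$ maps an open neighborhood $U$ of $0$ bijectively onto a ball $B_\rho$ about $0$, and the inverse is continuously differentiable over $\mathbb{K}$.
\item[(F3)] \emph{\L{}ojasiewicz gradient inequality} \cite{Loj,BM}. If $\Gamma$ is real-analytic near $0\in\mathbb{R}^m$, there are $\theta\in(0,\frac12]$ and $C$ with $|\Gamma(\kappa)-\Gamma(0)|^{1-\theta}\le C|\nabla\Gamma(\kappa)|$ for all $\kappa$ near $0$.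
\end{itemize}

To use (F3) we must reduce to finitely many variables. One would try to solve $DI=0$ in all but finitely many directions, but the Hessian is too degenerate: at a fixed point $p$ it is, by Proposition~\ref{prop:poly}(c), the operator $\mathsf{G}(DS(p)-\mathrm{Id})$, which sends the unit vectors $e_k$ to vectors whose norms tend to $0$ as $k\to-\infty$. The remedy is visible in \eqref{eq:toyloj}: invert $y\mapsto y-S(y)$ instead of the gradient. Its derivative is the identity minus a compact operator, the step size $\|S(y)-y\|$ is the quantity we need on the right side anyway, and the only link to $I$ that is required is the one-sided bound \eqref{eq:grad}.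

\begin{lemma}\label{lem:loj}
Let $p\in H+\ell^2(\mathbb{Z};\mathbb{R})$ with $S(p)=p$. There are an open neighborhood $O$ of $p$ in $H+\ell^2(\mathbb{Z};\mathbb{R})$, a constant $C$ and $\theta\in(0,\frac12]$ with
\[
|I(y)-I(p)|^{1-\theta}\le C\|S(y)-y\|\qquad(y\in O).
\]
\end{lemma}

\begin{proof}
\emph{Step 1: an invertible correction.} Let $\mathcal{M}=\mathrm{Id}-DS(p)$ on real $\ell^2$, $\mathcal{K}=\ker\mathcal{M}$, $\mathcal{C}=(\operatorname{ran}\mathcal{M})^\perp$. By Proposition~\ref{prop:poly}(e) and (F1), $\dim\mathcal{K}=\dim\mathcal{C}=m<\infty$. Let $\Pi$ be the orthogonal projection onto $\mathcal{K}$ followed by a linear isomorphism $\mathcal{K}\to\mathcal{C}$. If $\mathcal{M}\eta+\Pi\eta=0$, then both terms vanish because they are orthogonal; so $\eta\in\mathcal{K}$ and $\Pi\eta=0$, whence $\eta=0$. Since $\mathcal{M}+\Pi$ is the identity minus the compact operator $DS(p)-\Pi$, it is invertible by (F1). Its complex-linear extension, which acts separately on real and imaginary parts, is invertible as well.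

\emph{Step 2: the reduced energy.} Let $N(\eta)=(p+\eta)-S(p+\eta)+\Pi\eta$, a continuous polynomial on complex $\ell^2$ that maps real sequences to real sequences, with $N(0)=0$ and $DN(0)=\mathcal{M}+\Pi$. By (F2) over $\mathbb{C}$ it has an inverse $\psi:B_\rho\to U$. Shrinking $\rho$, we may assume that $U$ lies in the unit ball, that $D\psi$ is bounded on $B_\rho$, so that $\psi$ is Lipschitz, and that $\psi$ maps real points to real points; for the last property, the inverse given by (F2) over $\mathbb{R}$ takes values in $U$ near $0$ and so agrees with $\psi$ there, since $N$ is injective on $U$. Identify $\mathcal{C}$ with $\mathbb{R}^m$ by an orthonormal basis and let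
\[
\Gamma(\kappa)=I(p+\psi(\kappa)),\qquad \kappa\in\mathcal{C}\cap B_\rho,
\]
so $\Gamma(0)=I(p)$. The same formula defines a complex-differentiable function on a ball in $\mathbb{C}^m$; such a function is holomorphic and given by a convergent power series near each point. So $\Gamma$ is real-analytic, and (F3) holds for it on $\mathcal{C}\cap B_{\rho'}$ for some $\rho'\le\rho$ and $\theta\in(0,\frac12]$. (If $m=0$, then $\Gamma$ is the constant $I(p)$ and we take $\theta=\frac12$.)

\emph{Step 3: comparison.} Let $O$ be the set of real $y=p+\eta$ with $\eta\in U$, $\|\Pi\eta\|<\rho'$ and $\|S(y)-y\|<1$; it is open and contains $p$. For $y\in O$ put $r=y-S(y)$, $\kappa=\Pi\eta$, $\hat\eta=\psi(\kappa)$. Since $N(\eta)=\kappa+r$ and $\eta\in U$, we have $\eta=\psi(\kappa+r)$, and so $\|\eta-\hat\eta\|\le C\|r\|$: the point $y$ is within $C\|r\|$ of the finite-dimensional family $p+\psi(\mathcal{C}\cap B_{\rho'})$. Let $\zeta$ be a point of the segment from $\hat\eta$ to $\eta$, which lies in the unit ball. There $\zeta\mapsto S(p+\zeta)-(p+\zeta)$ is Lipschitz,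 so its norm is at most $\|r\|+C\|\zeta-\eta\|\le C\|r\|$, and \eqref{eq:grad} gives $\|DI(p+\zeta)\|\le C\|r\|$. Integrating along the segment, and using the chain rule at $\zeta=\hat\eta$,
\[
|I(y)-\Gamma(\kappa)|\le C\|r\|\,\|\eta-\hat\eta\|\le C\|r\|^2,\qquad
|\nabla\Gamma(\kappa)|\le\|DI(p+\hat\eta)\|\,\|D\psi(\kappa)\|\le C\|r\|.
\]
By (F3), $|\Gamma(\kappa)-I(p)|\le C\|r\|^{1/(1-\theta)}$. Since $\|r\|<1$ and $1/(1-\theta)\le2$, adding the two bounds gives $|I(y)-I(p)|\le C\|r\|^{1/(1-\theta)}$.
\end{proof}

\section{Finite length and convergence}\label{sec:conv}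

\begin{proof}[Proof of Theorem~\ref{thm:general}(i) and Theorem~\ref{thm:binary}]
By Proposition~\ref{prop:poly}(d), Proposition~\ref{prop:gain} and Lemma~\ref{lem:bound}, $I(y^n)=J(a^{n+1})$ is nondecreasing and bounded by $C_0$. Let $I_\infty$ be its limit and $e_n=I_\infty-I(y^n)\downarrow0$. Proposition~\ref{prop:gain} reads
\begin{equation}\label{eq:gain}
e_{n-1}-e_n\ge\tfrac1{2d}\delta_n^2\qquad(n\ge1),
\end{equation}
and in particular $\delta_n\to0$.

\emph{Step 1: a uniform inequality along the orbit.} We do not yet know that $(y^n)$ is precompact, only $(z^n)$. But both sides of Lemma~\ref{lem:loj} are translation invariant: $I(z^n)=I(y^n)$ and $\|S(z^n)-z^n\|=\|S(y^n)-y^n\|=\delta_n$. Let $\Omega$ be the set of limit points of $(z^n)$ in $H+\ell^2$. By Lemma~\ref{lem:compact}, $\Omega$ is nonempty; it is closed and dominated by $w$, hence compact; and $z^n$ eventually lies in any open set containing $\Omega$, since otherwise a subsequence outside that set would have a limit point outside $\Omega$. By continuity of $S$ and $I$, every $p\in\Omega$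 has $S(p)=p$ and $I(p)=I_\infty$. Cover $\Omega$ by finitely many neighborhoods $O_i$ from Lemma~\ref{lem:loj}, with data $C^{(i)},\theta_i$, and let $C_1=\max_iC^{(i)}$, $\theta=\min_i\theta_i$. Choose $n_0\ge1$ such that $z^n\in\bigcup_iO_i$ and $e_n\le1$ for $n\ge n_0$. If $z^n\in O_i$, then $e_n^{1-\theta}\le e_n^{1-\theta_i}\le C^{(i)}\delta_n$. Thus
\begin{equation}\label{eq:uloj}
e_n^{1-\theta}\le C_1\delta_n\qquad(n\ge n_0).
\end{equation}

\emph{Step 2: summing the steps.} We discretize the computation at the end of Section~\ref{sec:model}. There is a shift of index: concavity produces $e_{m-1}^{\theta-1}$, which \eqref{eq:uloj} compares with $\delta_{m-1}$, while \eqref{eq:gain} produces $\delta_m^2$. Let $m>n_0$ and $\Delta_m=e_{m-1}^\theta-e_m^\theta\ge0$. If $e_{m-1}>0$, then $t\mapsto t^\theta$ lies below its tangent at $e_{m-1}$, so $\Delta_m\ge\theta e_{m-1}^{\theta-1}(e_{m-1}-e_m)\ge\frac\theta{2d}e_{m-1}^{\theta-1}\delta_m^2$; multiplying by $C_1\delta_{m-1}\ge e_{m-1}^{1-\theta}$ gives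
\[
\delta_m^2\le C_2\,\delta_{m-1}\Delta_m,\qquad C_2=2dC_1/\theta .
\]
If $e_{m-1}=0$, then $\delta_m=0$ by \eqref{eq:gain} and this holds too. By the inequality of arithmetic and geometric means, $\delta_m\le\frac12\delta_{m-1}+\frac12C_2\Delta_m$. Sum over $n\le m\le N$, telescope $\Delta_m$, and absorb half of the sum on the left: $\sum_{m=n}^N\delta_m\le\delta_{n-1}+C_2e_{n-1}^\theta$. For $n\ge n_0+2$ we have $\delta_{n-1}\le(2d\,e_{n-2})^{1/2}\le(2d)^{1/2}e_{n-2}^\theta$ by \eqref{eq:gain}, $e_{n-2}\le1$ and $\theta\le\frac12$. Hence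
\begin{equation}\label{eq:length}
\sum_{m\ge n}\delta_m\le C_3\,e_{n-2}^\theta\qquad(n\ge n_0+2).
\end{equation}
This bounds the length of the original orbit $(y^n)$; the recentering served only to make the constants in \eqref{eq:uloj} uniform.

\emph{Step 3: the limit.} Since $g$ is $d$-Lipschitz on $[0,1]$, $\|a^{n+2}-a^{n+1}\|\le d\,\delta_n$, so $\sum_n\|a^{n+1}-a^n\|<\infty$ and $a^n\to a^\infty$ in $H+\ell^2$. The limit is nonincreasing with values in $[0,1]$, and $a^\infty-H\in\ell^2$ forces $a^\infty_k\to1$ as $k\to-\infty$ and $a^\infty_k\to0$ as $k\to+\infty$. So no mass escapes: $a^\infty$ is the tail sequence of a proper integer random variable $V_\infty$, and $\mathbb{P}(V_n\ge k)\to\mathbb{P}(V_\infty\ge k)$ for every $k$. The masses $\pi^n_k=a^n_k-a^n_{k+1}$ converge pointwise to the probability vector $\pi^\infty$, so $\sum_k|\pi^n_k-\pi^\infty_k|=2\sum_k(\pi^\infty_k-\pi^n_k)^+\to0$ by dominated convergence (Scheff\'e's lemma). This proves Theorem~\ref{thm:general}(i), and its special case Theorem~\ref{thm:binary}.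
\end{proof}

\begin{remark}
Each coordinate of $g(A^*f(Aa))$ is a continuous function of finitely many coordinates of $a$, so $a^\infty=g(A^*f(Aa^\infty))$. The laws of the intermediate values $W_i$ in Lemma~\ref{lem:rec} converge as well, since $b^n=f(Aa^n)\to f(Aa^\infty)$ in $H+\ell^2$.
\end{remark}

\section{Rate and tails}\label{sec:rate}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii)]
By \eqref{eq:length} it suffices to show that $e_n$ decays polynomially. Since $e_n\le1$ for $n\ge n_0$, \eqref{eq:uloj} and \eqref{eq:length} persist when $\theta$ is decreased, so assume $\theta<\frac12$ and let $\alpha=1-2\theta>0$. By \eqref{eq:gain} and \eqref{eq:uloj}, $e_{n-1}-e_n\ge c\,e_n^{1+\alpha}$ for $n\ge n_0$. We count the indices in each dyadic range. If $n_0\le n_1<n_2$ and $e_{n_1},e_{n_2}\in[t,2t)$, then $t>e_{n_1}-e_{n_2}\ge(n_2-n_1)\,c\,t^{1+\alpha}$. So for $0<t\le1$ at most $1+t^{-\alpha}/c\le(1+1/c)t^{-\alpha}$ indices $n\ge n_0$ have $e_n\in[t,2t)$. Summing over the ranges $[2^it,2^{i+1}t)$ with $i\ge0$ and $2^it\le1$, at most $Ct^{-\alpha}$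 indices $n\ge n_0$ have $e_n\ge t$. If $e_n>0$, take $t=e_n$; by monotonicity $n-n_0+1\le Ce_n^{-\alpha}$. Hence $e_n=O(n^{-1/\alpha})$, and
\[
\sum_{m\ge n}\|a^{m+1}-a^m\|\le d\sum_{m\ge n-1}\delta_m\le dC_3\,e_{n-3}^\theta=O(n^{-\gamma}),\qquad\gamma=\frac\theta{1-2\theta}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(iii)]
Let $|L|\le\ell$. By (A1), $g(x)\le dx$ and $1-x^d\le d(1-x)$,
\begin{align*}
a^{n+1}_k&\le d\,y^n_k\le d\,b^n_{k-R}\le d\,(a^n_{k-2R})^d,\\
1-a^{n+1}_k&=(1-y^n_k)^d\le(1-b^n_{k+R})^d\le d^d(1-a^n_{k+2R})^d .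
\end{align*}
These inequalities improve a tail bound once it is small, and (i) supplies the start. Let $\lambda=d^{d/(d-1)}$, so that $\lambda d^d=\lambda^d$. A sequence converging in distribution to a proper limit is tight, so there is an integer $K>\ell$ with $\sup_na^n_K\le(e\lambda)^{-1}$ and $\sup_n(1-a^n_{-K})\le(e\lambda)^{-1}$. Let $\beta_j$ be either $\sup_{n\ge0}a^n_{K+2Rj}$ or $\sup_{n\ge0}(1-a^n_{-K-2Rj})$. The term $n=0$ vanishes because $K>\ell$, and the terms $n\ge1$ are bounded by the display, so $\beta_{j+1}\le d^d\beta_j^d$, that is, $\lambda\beta_{j+1}\le(\lambda\beta_j)^d$. Since $\lambda\beta_0\le e^{-1}$, induction gives $\beta_j\le\lambda\beta_j\le e^{-d^j}$. As $1-a^n_k=\mathbb{P}(V_n<k)$, these are the two tail bounds.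

For the $\ell^1$ rate, split at $|k|=\log n$. By the Cauchy--Schwarz inequality and (ii),
\[
\sum_{|k|\le\log n}|a^n_k-a^\infty_k|\le(2\log n+1)^{1/2}\|a^n-a^\infty\|=O\big(n^{-\gamma}\sqrt{\log n}\big).
\]
The tail bounds pass to the limit $a^\infty$, so by monotonicity in $k$, $|a^n_k-a^\infty_k|\le e^{-d^j}$ whenever $|k|\ge K+2Rj$. For large $n$ let $j_n=\lfloor(\log n-K)/(2R)\rfloor\ge0$. Grouping the $k$ with $|k|>\log n$ into blocks of at most $2R$ on each side, their contribution is at most $4R\sum_{j\ge j_n}e^{-d^j}\le Ce^{-d^{j_n}}$, and $d^{j_n}\ge cn^s$ with $s=(\log d)/(2R)$. So any $\gamma'<\gamma$ works.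
\end{proof}

\begin{remark}
For $R=1$ and $k\ge K$, the choice $j=k-K$ gives $\{|V_n|\ge2k\}\subset\{V_n\ge K+2j\}\cup\{V_n<-K-2j\}$, so $\sup_n\mathbb{P}(|V_n|\ge2k)\le2e^{-d^{k-K}}\le e^{-cd^k}$ for large $k$ with $c=d^{-K}/2$. This is (K1). Boundedness of $L$ cannot simply be dropped from the tail bound: $a^{n+1}_k\ge y^n_k\ge b^n_{k+R}\ge(a^n_{k+2R})^d$, so if $\mathbb{P}(L\ge k)$ decays only exponentially in $k$, the same is true of $\mathbb{P}(V_n\ge k)$ for each fixed $n$. Finally, for bounded $L$, \eqref{eq:mean} and the $\ell^1$ bound give $\mathbb{E}V_n\to\mathbb{E}V_\infty$.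
\end{remark}

\begin{thebibliography}{9}

\bibitem{ARS}
Omer Angel, Gourab Ray, Yinon Spinka, \emph{A noisy min-max game on trees}, arXiv:2605.11539 (2026).

\bibitem{BM}
Bierstone and Milman, \emph{Semianalytic and subanalytic sets}, Publ.\ IHES, 1988.

\bibitem{Dei}
Deimling, \emph{Nonlinear Functional Analysis}.

\bibitem{Loj}
\L{}ojasiewicz, \emph{Ensembles semi-analytiques}, IHES, 1965.

\end{thebibliography}
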